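\title{Multi-source invasion percolation on the complete graph\\ with $cn^{1/3}$ sources}

\begin{abstract}
Invasion percolation started from $k$ sources on the complete graph with $n$ vertices and independent uniform edge weights produces a spanning forest with $k$ trees. We prove that when $k/n^{1/3}\to c\in(0,\infty)$ the ranked tree sizes, divided by $n$, converge in distribution to a random vector whose entries are all positive and sum to one. The limit is explicit: it is the vector of block frequencies of an exchangeable partition driven by the relative jumps of a first-passage process of Brownian motion with parabolic drift. We also show that the convergence holds in $\ell^1$, that the limit law is continuous in $c$, that its largest entry tends to $1$ as $c\downarrow0$, and that the limiting probability that two uniform vertices lie in the same tree is asymptotic to $\pi(2c)^{-3/2}$ as $c\to\infty$.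
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the problem}

Let $G$ be a finite connected graph whose edges carry distinct positive weights, and let $\mathcal S_0$ be a nonempty set of vertices, the \emph{sources}. \emph{Invasion percolation} from $\mathcal S_0$ grows a set of invaded vertices one vertex at a time: as long as $\mathcal S_{i-1}$ is not the whole vertex set, let $e_i$ be the lightest edge with exactly one endpoint in $\mathcal S_{i-1}$, let $v_i$ be its other endpoint, and put $\mathcal S_i=\mathcal S_{i-1}\cup\{v_i\}$. Each step attaches one new vertex by one edge, so the edges $e_i$ form a spanning forest with exactly $|\mathcal S_0|$ trees, each containing one source.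

We take for $G$ the complete graph on $[n]=\{1,\dots,n\}$ with independent Uniform$[0,1]$ weights $U(e)$, and for $\mathcal S_0$ the set $[k]$, where $k=k(n)$ is a positive integer. Call the resulting forest $F_n$, let $L_{n,i}$ be the size of its $i$th largest tree ($L_{n,i}=0$ for $i>k$), and let $M_n=L_{n,1}$. The sources compete for the vertices. With one source $M_n=n$, with $n$ sources $M_n=1$, and the change from one winner to no winner is known to happen at $k\approx n^{1/3}$:
\begin{align}
k(n)/n^{1/3}\to0\ &\implies\ M_n/n\to1\quad\text{in probability},\label{eq:known0}\\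
k(n)/n^{1/3}\to\infty\ &\implies\ M_n/n\to0\quad\text{in probability}.\label{eq:knowninf}
\end{align}

The exponent can be guessed from the random graph. Let $G_n(p)$ be the graph on $[n]$ with edge set $\{e:U(e)\le p\}$; it has the law $G(n,p)$ of the graph in which each edge is present independently with probability $p$. Put
\[
p_\lambda=\frac1n+\frac{\lambda}{n^{4/3}},\qquad\lambda\in\mathbb R .
\]
For fixed $\lambda$ the ranked component sizes of $G_n(p_\lambda)$, divided by $n^{2/3}$, converge in law in $\ell^2$ \cite[Cor.~2]{Aldous}. A component of size $xn^{2/3}$ contains $xk/n^{1/3}$ sources on average. If $k\ll n^{1/3}$, the large components typically contain no source; they are much larger than the region reached by the sources, and when one of them is invaded through a single vertex it goes, with all that attaches to it later, to a single tree. If $k\gg n^{1/3}$, each large component contains many sources and is divided among them. When $k\approx cn^{1/3}$ neither effect dominates, and one expects random macroscopic tree sizes. Let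
\[
\Delta^\downarrow_\infty=\Big\{(\ell_i)_{i\ge1}\in(0,1)^{\mathbb N}:\ \sum_{i\ge1}\ell_i=1\Big\}.
\]
The following problem comes from Addario-Berry and Barrett \cite{ABB}.

\medskip\noindent\textbf{Problem.} \emph{Prove or disprove: for each $c\in(0,\infty)$ there is a random vector $(L_{\infty,i}(c))_{i\ge1}$ with values in $\Delta^\downarrow_\infty$ such that, whenever $k(n)/n^{1/3}\to c$, the vectors $(L_{n,i}/n)_{i\ge1}$ converge to $(L_{\infty,i}(c))_{i\ge1}$ in the sense of finite-dimensional distributions.}
\medskip

The vectors $(L_{n,i}/n)_i$ lie in a compact subset of $[0,1]^{\mathbb N}$, so limits along subsequences exist for free. The statement asserts three further things: the limit law depends on $c$ only; no mass escapes into the many trees of size $o(n)$; and infinitely many trees are macroscopic in the limit. We prove that the statement is true and identify the limit.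

\subsection{The mechanism, on four vertices}\label{sec:example}

Instead of following the invasion vertex by vertex, we raise a level $p$ from $0$ to $1$. Let $V(p)$ be the set of vertices joined to some source in $G_n(p)$, and $S(p)=|V(p)|$. Thus $V(0)=[k]$ and $V(1)=[n]$ almost surely. Let $u_1<\dots<u_J$ be the levels at which $V$ jumps, and put $V_0=[k]$, $V_i=V(u_i)$. At level $u_i$ one edge $x_iy_i$ appears, with $x_i\in V_{i-1}$ and $y_i\notin V_{i-1}$, and $V_i=V_{i-1}\cup A_i$, where $A_i$ is the component of $y_i$ in the graph $G_n(u_i-)$ of edges of weight $<u_i$. The quantity that matters is the \emph{relative jump}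
\[
\theta_i=\frac{|A_i|}{|V_i|}=1-\frac{S(u_i-)}{S(u_i)}\in(0,1).
\]
Define $\lambda_i$ by $u_i=p_{\lambda_i}$ and put $\mathcal P^{(n)}=\{(\lambda_i,\theta_i):1\le i\le J\}$.

\begin{example}\label{ex:four}
Let $n=4$, $k=2$. The edge $12$ plays no role. Suppose first that $34$ is the lightest of the other five edges. Then $J=1$, $A_1=\{3,4\}$ and $\theta_1=\frac12$. The invasion uses the lightest edge $x_1y_1$ from $\{1,2\}$ to $\{3,4\}$ and then the edge $34$, so all of $A_1$ joins the tree of $x_1$, and the tree sizes are $(3,1)$. Suppose instead that the lightest edge joins a source to $3$. Then $A_1=\{3\}$, $A_2=\{4\}$, $\theta_1=\frac13$, $\theta_2=\frac14$, and $x_2$ is uniform on $V_1=\{1,2,3\}$ because the weights of $14,24,34$ remain exchangeable. The sizes are $(3,1)$ with probability $\frac23$ and $(2,2)$ with probability $\frac13$.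

Two independent uniform vertices lie in different trees with probability $\frac{6}{16}=\frac38$ in the first case and $\frac23\cdot\frac38+\frac13\cdot\frac12=\frac5{12}$ in the second. Both numbers can be obtained without looking at the trees. Trace the two vertices backward: for $i=J,\dots,1$, a vertex found in $A_i$ is moved to $x_i$. If both lie in $A_i$, which has probability $\theta_i^2$, they merge; otherwise they are again independent and uniform, now on $V_{i-1}$. At the end two unmerged vertices sit at independent uniform sources. So they lie in different trees with probability $(1-\frac1k)\prod_i(1-\theta_i^2)$, which is $\frac12\cdot\frac34=\frac38$ in the first case and $\frac12\cdot\frac89\cdot\frac{15}{16}=\frac5{12}$ in the second.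
\end{example}

The same backward tracing works for any $n$, $k$ and any number $r$ of sampled vertices: at step $i$ each current group of samples takes part independently with probability $\theta_i$, and the groups that take part merge. The joint law of the tree sizes is therefore encoded in the relative jumps of the one-dimensional process $S$.

\subsection{The limit object and the results}\label{sec:results}

To guess the limit of $S(p_\lambda)$, explore $V(p_\lambda)$ one vertex at a time, starting with $k\approx cn^{1/3}$ vertices waiting to be explored. After $xn^{2/3}$ steps, a step removes one waiting vertex and adds a binomial number of new ones, with mean about $1+(\lambda-x)n^{-1/3}$ and variance about $1$. So the number of waiting vertices is about $n^{1/3}(c+B_x+\lambda x-x^2/2)$ with $B$ a Brownian motion, and $S(p_\lambda)$ is the time at which it vanishes. Accordingly, let $B$ be a standard Brownian motion, $c>0$, and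
\begin{gather*}
H_c(x)=\frac{c+B_x}{x}-\frac x2\qquad(x>0),\\
X_c(\lambda)=\inf\{x>0:H_c(x)<-\lambda\}=\inf\Big\{x>0:\ c+B_x+\lambda x-\frac{x^2}2<0\Big\}\qquad(\lambda\in\mathbb R).
\end{gather*}
One Brownian path serves for all $\lambda$. The process $X_c$ is nondecreasing, right-continuous and positive (Lemma~\ref{lem:X}); its jumps are the excursions of $H_c$ above its running minimum, see Figure~\ref{fig:H}. Let
\[
\mathcal P_c=\big\{(\lambda,\theta):\ X_c(\lambda)>X_c(\lambda-),\ \ \theta=1-X_c(\lambda-)/X_c(\lambda)\big\}.
\]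

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[->] (0,-0.5)--(6.4,-0.5) node[right]{$x$};
\draw[->] (0,-0.5)--(0,3.4);
\draw[thick] (0.35,3.2)--(0.6,2.2)--(0.8,2.5)--(1.1,1.5)--(1.3,1.8)--(1.7,0.8)--(2.0,1.4)--(2.3,1.1)--(2.8,2.0)--(3.2,1.5)--(3.6,1.9)--(4.1,1.2)--(4.4,1.4)--(4.8,0.8)--(5.1,0.3)--(5.3,0.55)--(5.8,-0.2);
\draw[dashed] (0,0.8) node[left]{$-\lambda$}--(6,0.8);
\draw[dotted] (1.7,0.8)--(1.7,-0.5) node[below]{$X_c(\lambda-)$};
\draw[dotted] (4.8,0.8)--(4.8,-0.5) node[below]{$X_c(\lambda)$};
\node at (3.7,2.3) {$H_c$};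
\end{tikzpicture}
\caption{A schematic path of $H_c(x)=(c+B_x)/x-x/2$, which runs from $+\infty$ to $-\infty$. It first reaches the level $-\lambda$ at $X_c(\lambda-)$ and first goes below it at $X_c(\lambda)$. The excursion between these times contributes the point $(\lambda,\theta)$ with $\theta=1-X_c(\lambda-)/X_c(\lambda)$.}\label{fig:H}
\end{figure}

The backward tracing must now be run along an infinite set of points that has no largest $\lambda$ to start from. It can still be defined, because only points at which two samples take part can change anything.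

\medskip\noindent\textbf{Merging partitions.} Let $\mathcal P$ be a countable set of points $z=(\lambda,\theta)\in\mathbb R\times(0,1)$ with distinct first coordinates and $\sum_{\mathcal P}\theta^2<\infty$. Give each $j\in\mathbb N$ and each $z=(\lambda,\theta)\in\mathcal P$ an independent \emph{coin} $\zeta_{j,z}\in\{0,1\}$ with $\mathbb P(\zeta_{j,z}=1)=\theta$. For $r\ge1$ let $\mathcal T_r$ be the set of $z$ at which at least two elements of $[r]$ have coin $1$. Since $\mathbb P(z\in\mathcal T_r)\le\binom r2\theta^2$, the set $\mathcal T_r$ is a.s.\ finite. Start from the partition of $[r]$ into singletons and process the points of $\mathcal T_r$ in \emph{decreasing} order of $\lambda$; at $z$, merge all blocks whose least element has coin $1$. Let $\Pi^r(\mathcal P)$ be the final partition and $\mu_r(\mathcal P)$ its law. The partitions $\Pi^r(\mathcal P)$ are the restrictions of one exchangeable partition $\Pi(\mathcal P)$ of $\mathbb N$ (Lemma~\ref{lem:merge}), whose blocks $b$ have asymptotic frequencies $\lim_r|b\cap[r]|/r$ by Kingman's theorem,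 recalled in Section~\ref{sec:merge}. For random $\mathcal P$ the coins are taken conditionally on $\mathcal P$.
\medskip

\begin{theorem}\label{thm:main}
Let $c\in(0,\infty)$ and $k(n)/n^{1/3}\to c$. Almost surely $\sum_{\mathcal P_c}\theta^2<\infty$. Let $(L_{\infty,i}(c))_{i\ge1}$ be the ranked asymptotic block frequencies of $\Pi(\mathcal P_c)$. Then a.s.\ $L_{\infty,i}(c)\in(0,1)$ for all $i$ and $\sum_iL_{\infty,i}(c)=1$, and $(L_{n,i}/n)_{i\ge1}\to(L_{\infty,i}(c))_{i\ge1}$ in the sense of finite-dimensional distributions.
\end{theorem}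

\begin{theorem}\label{thm:comp}
\begin{itemize}
\item[(a)] The convergence in Theorem~\ref{thm:main} holds in distribution in $\ell^1$, and $c\mapsto\operatorname{Law}(L_\infty(c))$ is continuous for weak convergence in $\ell^1$.
\item[(b)] $L_{\infty,1}(c)\to1$ in probability as $c\downarrow0$.
\item[(c)] Let $\chi(c)=\mathbb E\sum_iL_{\infty,i}(c)^2$, the limit of the probability that two independent uniform vertices lie in the same tree. Then $\chi(c)\sim\pi(2c)^{-3/2}$ as $c\to\infty$; in particular $L_{\infty,1}(c)\to0$ in probability.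
\item[(d)] Let $1\le k(n)\le n$. Then $M_n/n\to1$ in probability if and only if $k(n)/n^{1/3}\to0$, and $M_n/n\to0$ in probability if and only if $k(n)/n^{1/3}\to\infty$.
\end{itemize}
\end{theorem}

The known results \eqref{eq:known0} and \eqref{eq:knowninf} are used only in the proof of (d).

\subsection{Plan of the proof}

Section~\ref{sec:merge} treats merging partitions, and Section~\ref{sec:forest} makes the backward tracing exact. It then remains to show that $\mathcal P^{(n)}$ converges to $\mathcal P_c$ in a sense that controls $\sum\theta^2$. With the tools of Section~\ref{sec:tools}, we prove in Section~\ref{sec:window} that $n^{-2/3}S(p_\lambda)$ converges to $X_c(\lambda)$ on bounded windows of $\lambda$, and in Section~\ref{sec:tails} that the jumps outside a large window, which include everything that happens for $p$ between $(1+\varepsilon)/n$ and $1$, contribute little to $\sum\theta_i^2$. Section~\ref{sec:limit} shows that $\Pi(\mathcal P_c)$ has infinitely many blocks and no singletons. Theorem~\ref{thm:main} follows in Section~\ref{sec:main},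 and Theorem~\ref{thm:comp} in Sections~\ref{sec:comp} and~\ref{sec:chi}.

Throughout, $n$ is large enough that the values $p_\lambda$ under consideration lie in $(0,\frac12)$, the letter $C$ denotes absolute constants, and null events such as ties between weights are discarded.

\section{Merging partitions}\label{sec:merge}

A random partition of $\mathbb N$ is \emph{exchangeable} if for each $r$ the law of its restriction to $[r]$ is invariant under permutations of $[r]$. We write $d_{TV}(\mu,\nu)=\sup_E|\mu(E)-\nu(E)|$; it is at most $\mathbb P(Y\ne Y')$ for any pair $Y\sim\mu$, $Y'\sim\nu$. For a subset $\mathcal Q\subset\mathcal P$ we build $\Pi^r(\mathcal Q)$ with the same coins, and $\mathcal P^{>\lambda_0}$, $\mathcal P^{\le\lambda_0}$ denote the points with $\lambda>\lambda_0$, $\lambda\le\lambda_0$. At a point outside $\mathcal T_r$ at most one block of $[r]$ takes part, so processing any finite set of points that contains $\mathcal T_r$ gives the same $\Pi^r(\mathcal P)$.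

\begin{lemma}\label{lem:merge}
Let $\mathcal P$ be as in the definition of merging partitions.
\begin{itemize}
\item[(a)] The restriction of $\Pi^r(\mathcal P)$ to $[r-1]$ is $\Pi^{r-1}(\mathcal P)$. Hence there is a partition $\Pi(\mathcal P)$ of $\mathbb N$ with restrictions $\Pi^r(\mathcal P)$.
\item[(b)] If $\mathcal P$ is finite, $\mu_r(\mathcal P)$ is the law of the final state of the chain in which, at each point in decreasing order of $\lambda$, each current block takes part independently with probability $\theta$ and all participants merge. In general $\Pi(\mathcal P)$ is exchangeable.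
\item[(c)] For $\mathcal Q\subset\mathcal P$, $\ d_{TV}(\mu_r(\mathcal P),\mu_r(\mathcal Q))\le1\wedge\binom r2\sum_{\mathcal P\setminus\mathcal Q}\theta^2$.
\item[(d)] The integers $1$ and $2$ lie in the same block of $\Pi(\mathcal P)$ with probability $1-\prod_{\mathcal P}(1-\theta^2)$.
\item[(e)] Label the blocks of $\Pi(\mathcal P^{>\lambda_0})$ by $1,2,\dots$ in the order of their least elements. Each block of $\Pi(\mathcal P)$ is a union of labeled blocks, and conditionally on $\Pi(\mathcal P^{>\lambda_0})$ the induced partition of the labels has the law of $\Pi(\mathcal P^{\le\lambda_0})$ restricted to the set of labels.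
\end{itemize}
\end{lemma}

\begin{proof}
(a) A block of $[r]$ that meets $[r-1]$ has the same least element as its trace on $[r-1]$. So, point by point along $\mathcal T_r$, the traces evolve as in the construction for $[r-1]$ run along $\mathcal T_r\supseteq\mathcal T_{r-1}$.

(b) For finite $\mathcal P$ process all points. The least elements of the current blocks are distinct and determined by coins at points already processed, so their coins at the next point are independent with success probability $\theta$. The chain so described does not refer to the names of the elements, so its law is invariant under permutations. For general $\mathcal P$ take finite sets $\mathcal Q_m\uparrow\mathcal P$; then $\Pi^r(\mathcal Q_m)=\Pi^r(\mathcal P)$ as soon as $\mathcal Q_m\supseteq\mathcal T_r$, so $\mu_r(\mathcal Q_m)\to\mu_r(\mathcal P)$.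

(c) $\Pi^r(\mathcal P)=\Pi^r(\mathcal Q)$ unless some point of $\mathcal P\setminus\mathcal Q$ lies in $\mathcal T_r$.

(d) In $\Pi^2(\mathcal P)$ the two elements merge if and only if $\mathcal T_2\neq\emptyset$.

(e) Fix $r$. After the points with $\lambda>\lambda_0$ the blocks of $[r]$ are the traces of the labeled blocks $1,\dots,m$ whose least element is at most $r$. Give each label the coins of the least element of its block. A union of labeled blocks has as least element that of its block with least label, so the remaining points act on $[m]$ by the rule defining $\Pi^m(\mathcal P^{\le\lambda_0})$. The coins at points with $\lambda\le\lambda_0$ are independent of $\Pi(\mathcal P^{>\lambda_0})$, so the coins of the labels are independent with the right law.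
\end{proof}

The jumps of a monotone right-continuous process can be enumerated measurably (window by window, by decreasing size), so conditioning on $\mathcal P_c$ causes no difficulty; $\Pi^r(\mathcal P_c)$ has law $\mathbb E\mu_r(\mathcal P_c)$, and $\Pi(\mathcal P_c)$ is exchangeable.

Let $\nabla=\{\ell_1\ge\ell_2\ge\dots\ge0,\ \sum_i\ell_i\le1\}$, compact in the product topology. \emph{Kingman's representation theorem} \cite{Kingman} states: if $\Pi$ is an exchangeable partition of $\mathbb N$, then a.s.\ every block has an asymptotic frequency, the ranked frequencies form an element $\ell$ of $\nabla$, and conditionally on $\ell$ the partition $\Pi$ has the law of the following \emph{paintbox}. Take i.i.d.\ colors $Y_1,Y_2,\dots$ with $\mathbb P(Y=i)=\ell_i$ for $i\ge1$ and $\mathbb P(Y=0)=1-\sum_i\ell_i$, and put $j\ne j'$ in the same block if $Y_j=Y_{j'}\ge1$. Three consequences follow from the law of large numbers for the colors: every block that is not a singleton has positive frequency; if there are no singletons then $\sum_i\ell_i=1$; and for disjoint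 sets of sizes $j_1,\dots,j_m\ge2$, the conditional probability that each set lies inside one block is $\prod_{a=1}^m\sum_i\ell_i^{j_a}$.

Mass can be lost to singletons. If $\mathcal P$ is one point, $\Pi(\mathcal P)$ has one block of frequency $\theta$ and singletons. More generally, if $\sum_{\mathcal P}\theta<\infty$, an integer has no coin $1$, and hence stays a singleton, with probability $\prod(1-\theta)>0$. That $\Pi(\mathcal P_c)$ has no singletons will come from $\sum\theta=\infty$.

\section{Tracing sampled vertices back to their sources}\label{sec:forest}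

We use the notation of Section~\ref{sec:example}. The two facts seen in Example~\ref{ex:four} hold in general: $A_i$ joins the tree of $x_i$, and $x_i$ is uniform.

\begin{lemma}\label{lem:sametree}
All vertices of $A_i$ are in the same tree of $F_n$ as $x_i$.
\end{lemma}

\begin{proof}
First, for each $p$ the invasion fills $V(p)$ before any other vertex. Indeed, let the invaded set $W$ satisfy $[k]\subset W\subsetneq V(p)$. A vertex of $V(p)\setminus W$ is joined to a source by a path of weights $\le p$, so some edge of weight $\le p$ leaves $W$; and every edge of weight $\le p$ with an endpoint in $V(p)$ has both endpoints in $V(p)$. So the next invaded vertex is in $V(p)$.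

Hence at some step the invaded set is $V_{i-1}=V(u_i-)$. Edges leaving $V_{i-1}$ have weight $\ge u_i$, with equality only for $x_iy_i$, which is therefore used next. The invasion then fills $V_i=V_{i-1}\cup A_i$. When the invaded set is $V_{i-1}\cup A'$ with $\emptyset\ne A'\subsetneq A_i$, some edge from $A'$ to $A_i\setminus A'$ has weight $<u_i$, since $A_i$ is connected in $G_n(u_i-)$, whereas edges from $V_{i-1}$ to uninvaded vertices have weight $>u_i$. So the chosen edge starts in $A'$, and by induction all of $A_i$ hangs from $y_i$.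
\end{proof}

\begin{lemma}\label{lem:uniform}
Conditionally on $\mathcal J=\sigma(J,(A_i),(u_i))$, the vertices $x_i$ are independent and $x_i$ is uniform on $V_{i-1}$.
\end{lemma}

\begin{proof}
The point is to describe the conditioning through disjoint sets of edges. Fix an ordered partition $(A_1,\dots,A_J)$ of $[n]\setminus[k]$ into nonempty sets, put $V_i=[k]\cup A_1\cup\dots\cup A_i$, let $E_i$ be the set of edges between $V_{i-1}$ and $A_i$, and $m_i=\min_{E_i}U$. We claim that the jump sets are $(A_1,\dots,A_J)$ if and only if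
\begin{equation}\label{eq:jumpsets}
m_1<\dots<m_J\quad\text{and each $A_i$ is connected by its inner edges of weight $<m_i$},
\end{equation}
and that then $u_i=m_i$ and $x_iy_i$ is the lightest edge of $E_i$.

If the jump sets are the $A_i$, edges leaving $V_{i-1}$ have weight $\ge u_i=U(x_iy_i)$ and $x_iy_i\in E_i$, so $m_i=u_i$; these levels increase, and $A_i$ is a component of $G_n(u_i-)$. Conversely assume \eqref{eq:jumpsets}, put $m_0=0$, and suppose inductively that $V(m_{i-1})=V_{i-1}$. An edge from $V_{i-1}$ to $A_j$, $j\ge i$, lies in $E_j$ and has weight $\ge m_j\ge m_i$, so $V(p)=V_{i-1}$ for $m_{i-1}\le p<m_i$. At level $m_i$ the lightest edge of $E_i$ appears. The component in $G_n(m_i-)$ of its endpoint in $A_i$ contains $A_i$, and nothing more: edges from $A_i$ to $V_{i-1}$ have weight $\ge m_i$, and edges from $A_i$ to $A_j$, $j>i$, lie in $E_j$ and have weight $\ge m_j>m_i$. So $V(m_i)=V_i$.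

The sets $E_1,\dots,E_J$ and the sets of inner edges of the $A_i$ are pairwise disjoint. The position of the minimum in $E_i$ is uniform on $E_i$ and independent of $m_i$ and of all edges outside $E_i$. The event \eqref{eq:jumpsets} and the levels $u_i$ depend only on the $m_j$ and the inner edges.
\end{proof}

\begin{lemma}\label{lem:sample}
Let $\xi_1,\dots,\xi_r$ be i.i.d.\ uniform on $[n]$, independent of the weights, and let $T^r_n$ be the partition of $[r]$ in which $a,b$ are in the same block if and only if $\xi_a,\xi_b$ are in the same tree of $F_n$. Then $d_{TV}\big(\operatorname{Law}(T_n^r),\mathbb E\mu_r(\mathcal P^{(n)})\big)\le\binom r2/k$.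
\end{lemma}

\begin{proof}
Let $\pi_i:V_i\to V_{i-1}$ be the identity on $V_{i-1}$ and send $A_i$ to $x_i$. By Lemma~\ref{lem:sametree}, $\pi_1\circ\dots\circ\pi_J(v)$ is the source of the tree of $v$. Start with blocks $\{1\},\dots,\{r\}$, the block $\{a\}$ being located at $\xi_a$. For $i=J,\dots,1$, at step $i$ merge all blocks located in $A_i$ into one block located at $x_i$. Equal locations are allowed and do not by themselves cause a merger. The final location of the block of $a$ is the source of the tree of $\xi_a$.

Condition on $\mathcal J$. We show by downward induction that, given the partitions up to just before step $i$, the block locations are i.i.d.\ uniform on $V_i$ and independent of $x_i,\dots,x_1$. This holds for $i=J$. If it holds for $i$, each block lies in $A_i$ independently with probability $\theta_i$; given which blocks do, the others are i.i.d.\ uniform on $V_{i-1}$, and the merged block is at $x_i$, which by Lemma~\ref{lem:uniform} is uniform on $V_{i-1}$ and independent of these locations and of $x_{i-1},\dots,x_1$. So the final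 partition has conditional law $\mu_r(\mathcal P^{(n)})$ by Lemma~\ref{lem:merge}(b), and its at most $r$ blocks have i.i.d.\ uniform locations in $[k]$. It equals $T_n^r$ unless two blocks share a location.
\end{proof}

The error term is where $k\to\infty$ is used: samples that never merge end at different sources.

\section{Tools for the process $S$}\label{sec:tools}

By Lemma~\ref{lem:merge}(c), a set of jumps can be ignored if its $\sum\theta_i^2$ is small. We bound such sums by computing the rate at which they grow. This needs the law of the graph outside $V(p)$, a compensation formula and cluster moments; the outcome is Lemma~\ref{lem:rate}, which reduces everything to lower bounds on $S$. Those come from an exploration.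

\begin{lemma}[Markov property]\label{lem:markov}
Fix $p\in[0,1)$. Conditionally on $\mathcal H_p=\sigma(V(u),u\le p)$, the weights of edges inside $V(p)^c$ are uniform on $[0,1]$, those of edges between $V(p)$ and $V(p)^c$ are uniform on $(p,1]$, and all of them are independent.
\end{lemma}

\begin{proof}
Fix $W\supseteq[k]$. The event $\{V(p)=W\}$ says that all edges between $W$ and $W^c$ have weight $>p$ and that each vertex of $W$ is joined to a source inside $W$ by weights $\le p$. On it, $V(u)$ for $u\le p$ is the set joined to a source inside $W$ by weights $\le u$. So for $E\in\mathcal H_p$ the event $E\cap\{V(p)=W\}$ is the intersection of an event depending on edges inside $W$ with the event that all $W$--$W^c$ weights exceed $p$.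
\end{proof}

In particular, given $\mathcal H_p$, the restriction of $G_n(p')$ to $V(p)^c$ has law $G(n-S(p),p')$ for every $p'$.

Let $\mathcal F_p=\sigma(\mathbf 1\{U(e)\le u\}:u\le p,\ e)$. A process is \emph{predictable} if it is measurable for the $\sigma$-field generated by left-continuous $\mathcal F$-adapted processes; examples are measurable functions of $(p,S(p-))$ and indicators of intervals $(\sigma,\tau]$ between stopping times. Let $\mathcal C(p)$ be the set of components of $G_n(p)$ disjoint from $V(p)$.

\begin{lemma}[Compensation]\label{lem:comp}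
For measurable $\varphi\ge0$, predictable $Q\ge0$ and $0\le p'<p''<1$,
\[
\mathbb E\sum_{p'<u_i\le p''}Q(u_i)\,\varphi\big(S(u_i-),|A_i|\big)=\mathbb E\int_{p'}^{p''}Q(p)\sum_{A\in\mathcal C(p)}\varphi\big(S(p),|A|\big)\,\frac{S(p)|A|}{1-p}\,dp .
\]
\end{lemma}

\begin{proof}
Let $N_e(p)=\mathbf 1\{U(e)\le p\}$. Given $\mathcal F_p$ and $U(e)>p$, the weight $U(e)$ is uniform on $(p,1]$, so for $w>p$ both $N_e(w)-N_e(p)$ and $\int_p^w\frac{1-N_e(u)}{1-u}du$ have conditional mean $\frac{w-p}{1-p}$. Thus $N_e(p)-\int_0^p\frac{1-N_e(u)}{1-u}du$ is an $\mathcal F$-martingale, and by a monotone class argument $\mathbb E\int h\,dN_e=\mathbb E\int h(u)\frac{1-N_e(u)}{1-u}du$ for predictable $h\ge0$. Apply this with $h_e(p)=\mathbf 1_{(p',p'']}(p)\,Q(p)\varphi(S(p-),|A|)$ if $e$ joins $V(p-)$ to a component $A$ of $G_n(p-)$ outside $V(p-)$, and $h_e(p)=0$ otherwise, and sum over $e$. A component $A\in\mathcal C(p)$ has $S(p)|A|$ edges to $V(p)$, all of weight $>p$, and $G_n(p-)=G_n(p)$ for all but finitely many $p$.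
\end{proof}

\begin{lemma}[Branching bounds]\label{lem:gw}
Let $T$ be the total progeny of a Galton--Watson tree with offspring law $\operatorname{Bin}(N,q)$ of mean $Nq=1-d$, $d\in(0,1]$. Then
\[
d^{-3}(1-1/N)\le\mathbb ET^2\le d^{-3},\qquad\mathbb ET^3\le7d^{-5}.
\]
If $mp\le1-d$, the components $A$ of $G(m,p)$ satisfy $\mathbb E\sum_A|A|^3\le md^{-3}$.
\end{lemma}

\begin{proof}
Let $\alpha_j=\mathbb ET^j$. These are finite: $T>t$ forces a sum of $t$ independent bounded variables of mean $-d$ (offspring minus one) to be nonnegative, which has exponentially small probability. Write $T-1=\sum_{i\le\nu}T_i$ with $\nu$ the offspring of the root, $\mu=1-d$. Then $\alpha_1-1=\mu\alpha_1$, so $\alpha_1=1/d$. Squaring, $\alpha_2-2\alpha_1+1=\mu\alpha_2+\mu^2(1-\frac1N)\alpha_1^2$; since $2\alpha_1-1+\mu^2\alpha_1^2=d^{-2}$, this reads $d\alpha_2=d^{-2}-\mu^2d^{-2}/N$. Cubing, and bounding the factorial moments of $\nu$ by $1$,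
\[
d\alpha_3\le(3\alpha_2-3\alpha_1+1)+3\alpha_1\alpha_2+\alpha_1^3\le3d^{-3}+3d^{-4}+d^{-3}\le7d^{-4}.
\]
The component $C(v)$ of a vertex $v$ in $G(m,p)$ is stochastically dominated by the total progeny for offspring $\operatorname{Bin}(m,p)$, because in a vertex-by-vertex exploration each vertex has at most $m$ potential new neighbors. Hence $\mathbb E\sum_A|A|^3=m\,\mathbb E|C(v)|^2\le m(1-mp)^{-3}\le md^{-3}$.
\end{proof}

\begin{lemma}[Rate bound]\label{lem:rate}
Let $0\le p'<p''<1$ and let $g>0$ and $d\in(0,1]$ be measurable functions on $(p',p'']$ with $(n-g(p))\,p\le1-d(p)$. Then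
\[
\mathbb E\sum_{p'<u_i\le p''}\mathbf 1\{S(u_i-)\ge g(u_i)\}\,\theta_i^2\le\int_{p'}^{p''}\frac{n}{g(p)\,d(p)^3}\,\frac{dp}{1-p}.
\]
\end{lemma}

\begin{proof}
Take $\varphi(s,a)=(\frac a{s+a})^2$ and $Q(p)=\mathbf 1\{S(p-)\ge g(p)\}$ in Lemma~\ref{lem:comp}. We have $\varphi(s,a)\,sa\le a^3/s$, and $Q(p)=\mathbf 1\{S(p)\ge g(p)\}$ for almost every $p$. On $\{S(p)\ge g(p)\}$, Lemmas~\ref{lem:markov} and~\ref{lem:gw} with $m=n-S(p)$ give $\mathbb E[\sum_{A\in\mathcal C(p)}|A|^3\mid\mathcal H_p]\le nd(p)^{-3}$.
\end{proof}

A lower bound $g$ on $S$ helps twice: it makes the relative jumps small, and for $p>1/n$ it makes the graph outside $V(p)$ subcritical.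

\begin{lemma}[Exploration]\label{lem:explore}
Let $m$ vertices carry the graph $G(m,p)$, and let each vertex independently be a seed with probability $q$. The number $Z$ of vertices connected to seeds has the law of $\min\{t\ge0:D_t\le t\}$, where $D_t=\#\{v:G_v\le t\}$ and the $G_v$ are i.i.d.\ with $\mathbb P(G_v>t)=(1-q)(1-p)^t$, $t=0,1,\dots$.
\end{lemma}

\begin{proof}
At time $0$ discover the seeds. At step $t\ge1$ take a discovered vertex not yet explored and discover its undiscovered neighbors; if there is none left to explore, use fresh independent coins instead. At every step each undiscovered vertex is discovered independently with probability $p$, so the discovery times $G_v$ have the stated law. The true exploration ends at the first $t$ with $D_t=t$, and then $Z=t$. Since $D_0\ge0$ and $D_t-t$ decreases by at most $1$ per step, this is the first $t$ with $D_t\le t$.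
\end{proof}

Apply this to $[n]\setminus[k]$, calling seeds the neighbors of sources, so that $1-q=(1-p)^k$ and $S(p)=k+Z$. Let $N_t=\#\{v:G_v'\le t\}$ for $n-k$ i.i.d.\ variables with $\mathbb P(G'_v>t)=(1-p)^t=:1-F(t)$. Then $(D_t)$ has the law of $(N_{t+k})$, and $k+N_t>t$ for $t<k$, so
\begin{equation}\label{eq:Slaw}
S(p)\overset{d}{=}\min\{t\ge0:\ k+N_t\le t\}.
\end{equation}
The mean of the walk is
\begin{equation}\label{eq:mean}
k+\mathbb EN_t-t=k(1-F(t))+nF(t)-t,\qquad pt\ge F(t)\ge1-e^{-pt}\ge pt-\tfrac12(pt)^2 .
\end{equation}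
Each $\mathbf 1\{G'_v>t\}/(1-F(t))$ is a martingale with variance $F(t)/(1-F(t))$. So $(N_t-\mathbb EN_t)/(1-F(t))$ is a martingale, and Doob's inequality gives
\begin{equation}\label{eq:doob}
\mathbb P\Big(\max_{t\le\tau}|N_t-\mathbb EN_t|\ge y\Big)\le\frac{nF(\tau)}{(1-F(\tau))\,y^2}\le\frac{np\tau}{(1-p\tau)\,y^2},
\end{equation}
the last bound when $p\tau<1$.

\section{Convergence in a bounded window}\label{sec:window}

\subsection{The process $X_c$}

We use that a.s.\ $B_x/x\to0$ as $x\to\infty$, and $\limsup_{h\downarrow0}B_h/h=+\infty$, $\liminf_{h\downarrow0}B_h/h=-\infty$.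

\begin{lemma}\label{lem:X}
Let $c>0$. Almost surely:
\begin{itemize}
\item[(a)] $X_c$ is nondecreasing, right-continuous, $(0,\infty)$-valued, $X_c(-\infty)=0$, $X_c(+\infty)=\infty$, and $X_c(\lambda-)=\inf\{x:H_c(x)=-\lambda\}$;
\item[(b)] if $H_c(x)>\min_{y\le x}H_c(y)=:-\lambda$, then $X_c(\lambda-)<x<X_c(\lambda)$;
\item[(c)] for all $a<b$, the product of $1-\theta$ over points of $\mathcal P_c$ with $\lambda\in(a,b]$ equals $X_c(a)/X_c(b)$.
\end{itemize}
Moreover, \textup{(d)} for each fixed $\lambda$, $X_c(\lambda-)=X_c(\lambda)$ a.s.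
\end{lemma}

\begin{proof}
(a) $H_c$ is continuous with $H_c(0+)=+\infty$ (here $c>0$ is used) and $H_c(+\infty)=-\infty$. So $X_c(\lambda)\in(0,\infty)$, it is nondecreasing, and $H_c(X_c(\lambda))=-\lambda$. If $H_c(x)<-\lambda$ then $H_c(x)<-\lambda'$ for $\lambda'$ slightly above $\lambda$, which gives right-continuity. We have $X_c(\lambda)\le x$ once $-\lambda>H_c(x)$, and $X_c(\lambda)\ge x$ once $-\lambda\le\min_{y\le x}H_c(y)$. Finally $X_c(\lambda')\le\inf\{x:H_c(x)=-\lambda\}$ for $\lambda'<\lambda$, and $H_c(X_c(\lambda-))=\lim_{\lambda'\uparrow\lambda}(-\lambda')=-\lambda$.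

(b) The level $-\lambda$ is attained before $x$, and $H_c\ge-\lambda$ on $(0,x+h]$ for small $h>0$.

(c) By (b), every $x$ outside the intervals $(X_c(\lambda-),X_c(\lambda))$ satisfies $H_c(x)=\min_{y\le x}H_c(y)$. For fixed $x$ this has probability $0$, since $H_c(x)-H_c(x-h)=(B_x-B_{x-h})/x+O(h)$ and $\limsup_{h\downarrow0}(B_x-B_{x-h})/h=+\infty$. By Fubini's theorem the set of such $x$ is a.s.\ Lebesgue-null. The intervals are disjoint, and those contained in $[X_c(a),X_c(b)]$ are those with $\lambda\in(a,b]$. Hence
\[
\log\frac{X_c(b)}{X_c(a)}=\int_{X_c(a)}^{X_c(b)}\frac{dx}x=\sum_{\lambda\in(a,b]}\log\frac{X_c(\lambda)}{X_c(\lambda-)} .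
\]

(d) $\tau=X_c(\lambda-)$ is the first zero of $c+B_x+\lambda x-x^2/2$. At time $\tau+h$ this process equals $(B_{\tau+h}-B_\tau)+(\lambda-\tau)h-h^2/2$, which by the strong Markov property is negative for arbitrarily small $h$.
\end{proof}

For $c=0$ the definition degenerates: $\liminf_{x\downarrow0}B_x/x=-\infty$ gives $X_0\equiv0$.

\subsection{One exploration}

Recall that $x_l\to x$ in the Skorokhod space $D[a,b]$ ($J_1$ topology) if there are continuous increasing bijections $\gamma_l$ of $[a,b]$ with $\gamma_l\to\mathrm{id}$ and $x_l\circ\gamma_l\to x$ uniformly; for continuous $x$ this is uniform convergence. Convergence in $D[a,\infty)$ means convergence in $D[a,b]$ for every continuity point $b$ of $x$. We use the martingale functional central limit theorem in the following form \cite[Thm~7.1.4]{EK}: let $M^n$ be martingales in $D[0,\infty)$ with $M^n(0)=0$, and $A^n$ nondecreasing adapted processes with $(M^n)^2-A^n$ martingales; if for each $x$ we have $A^n(x)\to x$ in probability, and the expectations of the largest jump of $A^n$ and of the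 largest squared jump of $M^n$ on $[0,x]$ tend to $0$, then $M^n\to B$ in law.

The next lemma allows $s>0$ because it will be applied both from the sources and from $V(p)$ at a later level.

\begin{lemma}\label{lem:one}
In Lemma~\ref{lem:explore} let $m=n-s_nn^{2/3}$ with $s_n\to s\ge0$, $p=p_\lambda$, and $n^{2/3}q\to b>0$. Then $n^{-2/3}Z\to X_b(\lambda-s)$ in law.
\end{lemma}

\begin{proof}
$D_0\sim\operatorname{Bin}(m,q)$, so $n^{-1/3}D_0\to b$ in probability. Given the past, $D_t-D_{t-1}\sim\operatorname{Bin}(m-D_{t-1},p)$. Let $M_t=\sum_{j\le t}\big(D_j-D_{j-1}-p(m-D_{j-1})\big)$, $A_t=\sum_{j\le t}p(1-p)(m-D_{j-1})$, fix $x_0$, and consider $t\le t_0:=x_0n^{2/3}$. As $D$ is nondecreasing with $\mathbb ED_{t}\le m(q+pt)=O(n^{2/3})$, we have $p\max_{j\le t_0}D_j\to0$ in probability and so $n^{-2/3}A_{\lfloor xn^{2/3}\rfloor}\to x$; the jumps of $n^{-2/3}A$ are $O(n^{-2/3})$. The increments of $M$ are centered binomials of mean at most $2$, with bounded fourth moments, so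
\[
n^{-2/3}\,\mathbb E\max_{j\le t_0}(\Delta M_j)^2\le n^{-2/3}\Big(\mathbb E\sum_{j\le t_0}(\Delta M_j)^4\Big)^{1/2}=O(n^{-1/3}).
\]
Thus $n^{-1/3}M_{\lfloor xn^{2/3}\rfloor}\to B_x$ in law in $D[0,x_0]$. With $R_t=D_t-t$,
\[
R_t=D_0+M_t+(pm-1)t-p\sum_{j<t}j-p\sum_{j<t}R_j .
\]
Here $pm-1=(\lambda-s+o(1))n^{-1/3}$, so the third and fourth terms are $O(n^{1/3})$. The last term is at most $pt_0\max_{j\le t_0}|R_j|$ with $pt_0=O(n^{-1/3})$. Taking maxima gives first $\max_{t\le t_0}|R_t|=O_P(n^{1/3})$ and then that the last term is $O_P(1)$ uniformly. Therefore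
\[
n^{-1/3}R_{\lfloor xn^{2/3}\rfloor}\to W_x:=b+B_x+(\lambda-s)x-x^2/2\qquad\text{in law in }D[0,x_0].
\]
Now $Z$ is the first $t$ with $R_t\le0$. The path $W$ is continuous, positive before its first zero $\tau=X_b(\lambda-s)$, and negative at times arbitrarily close after it (Lemma~\ref{lem:X}(d)). If $\tau<x_0$ and $w_l\to W$ uniformly, then for each $h>0$ and large $l$, $w_l>0$ on $[0,\tau-h]$ and $w_l<0$ somewhere in $[\tau,\tau+h]$; so the first-passage time is continuous at $W$. Since $\tau<\infty$ a.s., letting $x_0\to\infty$ finishes the proof.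
\end{proof}

\subsection{The process in $\lambda$ and its relative jumps}

From now until the end of Section~\ref{sec:main}, $k(n)/n^{1/3}\to c\in(0,\infty)$. Let $X^{(n)}(\lambda)=n^{-2/3}S(p_\lambda)$, with $S(p)=n$ for $p\ge1$.

\begin{proposition}\label{prop:process}
For all $a<b$, $X^{(n)}\to X_c$ in law in $D[a,\infty)$ and in $D[a,b]$.
\end{proposition}

\begin{proof}
\emph{Finite-dimensional distributions.} For one $\lambda$, $X^{(n)}(\lambda)=n^{-2/3}(k+Z)$ with $m=n-k$ and $q=1-(1-p_\lambda)^k$. Since $n^{2/3}q\to c$, Lemma~\ref{lem:one} with $s=0$ gives $X^{(n)}(\lambda)\to X_c(\lambda)$.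

Let $\lambda_1<\lambda_2$. By Lemma~\ref{lem:markov}, given $\mathcal H_{p_{\lambda_1}}$ with $X^{(n)}(\lambda_1)=s_n$, the increment $X^{(n)}(\lambda_2)-s_n$ is $n^{-2/3}Z$ with $m=n-s_nn^{2/3}$, edge probability $p_{\lambda_2}$, and seeds the vertices joined to $V(p_{\lambda_1})$ in $G_n(p_{\lambda_2})$:
\[
q=1-\Big(1-\frac{p_{\lambda_2}-p_{\lambda_1}}{1-p_{\lambda_1}}\Big)^{s_nn^{2/3}} .
\]
Call $K_n(s_n,\cdot)$ the resulting conditional law of $X^{(n)}(\lambda_2)$. If $s_n\to s>0$ then $n^{2/3}q\to(\lambda_2-\lambda_1)s>0$, so $K_n(s_n,\cdot)\to K(s,\cdot)$, the law of $s+X_{(\lambda_2-\lambda_1)s}(\lambda_2-s)$. The same kernel governs $X_c$. Indeed $\tau=X_c(\lambda_1)$ is a stopping time of the right-continuous filtration $(\mathcal B_x)$ of $B$; for $0<x\le\tau$ we have $c+B_x+\lambda_1x-\frac{x^2}2\ge0$, hence $c+B_x+\lambda_2x-\frac{x^2}2>0$; and since $c+B_\tau+\lambda_1\tau-\frac{\tau^2}2=0$,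
\[
c+B_{\tau+x}+\lambda_2(\tau+x)-\tfrac{(\tau+x)^2}2=(\lambda_2-\lambda_1)\tau+(B_{\tau+x}-B_\tau)+(\lambda_2-\tau)x-\tfrac{x^2}2 .
\]
By the strong Markov property the law of $X_c(\lambda_2)$ given $\mathcal B_\tau$ is $K(\tau,\cdot)$, and the values $X_c(\lambda')$, $\lambda'\le\lambda_1$, are stopping times $\le\tau$, hence $\mathcal B_\tau$-measurable.

Now induct on the number of coordinates. Suppose the vector $Y_n$ of values of $X^{(n)}$ at $j$ levels converges in law to the vector $Y$ for $X_c$; by Skorokhod's representation theorem assume a.s.\ convergence. Let $s_n\to s>0$ be the last coordinates and $Y_n',Y'$ the values at a later level. For bounded continuous $f,g$, bounded convergence gives $\mathbb Ef(Y_n)g(Y_n')=\mathbb E[f(Y_n)K_ng(s_n)]\to\mathbb E[f(Y)Kg(s)]=\mathbb Ef(Y)g(Y')$.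

\emph{Tightness.} By Aldous' criterion \cite[Thm~16.10]{Billingsley} it suffices to show, for each $b>a$, that $\sup_{[a,b]}X^{(n)}$ is tight and that for each $\epsilon>0$
\[
\lim_{h_0\downarrow0}\limsup_n\ \sup_{h\le h_0}\ \sup_\tau\ \mathbb P\big(X^{(n)}(\tau+h)-X^{(n)}(\tau)\ge\epsilon\big)=0,
\]
where $\tau$ runs over stopping times of $X^{(n)}$ with values in $[a,b]$; these are stopping times for $(\mathcal F_{p_\lambda})$. The supremum is $X^{(n)}(b)$, which converges in law. By Lemma~\ref{lem:comp} with $\varphi(s,a')=a'n^{-2/3}$ and $dp=n^{-4/3}d\lambda$, the process $X^{(n)}$ grows for $\lambda\le b+1$ at rate at most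
\[
\Gamma_n(\lambda)=2X^{(n)}(\lambda)\,n^{-4/3}\sum_A|A|^2,
\]
where we sum over \emph{all} components of $G_n(p_\lambda)$ so that $\Gamma_n$ is nondecreasing. It is adapted and right-continuous, and $\Gamma_n(b+1)$ is tight by the $\ell^2$ convergence of component sizes \cite[Cor.~2]{Aldous}. Let $\sigma=\inf\{\lambda\ge a:\Gamma_n(\lambda)>K\}$. For $h\le1$, Lemma~\ref{lem:comp} with $Q$ the indicator of $(\tau\wedge\sigma,(\tau+h)\wedge\sigma]$ bounds the expected increment over this interval by $Kh$, so
\[
\mathbb P\big(X^{(n)}(\tau+h)-X^{(n)}(\tau)\ge\epsilon\big)\le\mathbb P(\Gamma_n(b+1)>K)+Kh/\epsilon .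
\]
Let $h_0\to0$, then $K\to\infty$. This proves convergence in $D[a,\infty)$; as $X_c$ is a.s.\ continuous at $b$, convergence in $D[a,b]$ follows.
\end{proof}

Call $\eta>0$ \emph{admissible} if a.s.\ no point of $\mathcal P_c$ has $\theta=\eta$. Enumerate the points of $\mathcal P_c$; each of the countably many random variables $\theta$ has countably many atoms, so all but countably many $\eta$ are admissible. For a point set $\mathcal P$ let $\mathcal L_{a,b,\eta}(\mathcal P)$ be the list of the $\theta$'s of points with $\lambda\in(a,b]$ and $\theta\ge\eta$, in increasing order of $\lambda$.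

\begin{corollary}\label{cor:jumps}
For $a<b$ and admissible $\eta$, $\mathcal L_{a,b,\eta}(\mathcal P^{(n)})\to\mathcal L_{a,b,\eta}(\mathcal P_c)$ in law in $\bigsqcup_{l\ge0}[0,1]^l$, that is, in length and entries. Moreover
\begin{equation}\label{eq:small}
\sum_{\lambda_i\in(a,b]}\theta_i\le\frac{X^{(n)}(b)}{X^{(n)}(a)},\qquad\sum_{\lambda_i\in(a,b],\ \theta_i<\eta}\theta_i^2\le\eta\,\frac{X^{(n)}(b)}{X^{(n)}(a)},
\end{equation}
and the same bounds hold for $(\mathcal P_c,X_c)$.
\end{corollary}

\begin{proof}
For a nondecreasing path $x$ with $x(a)>0$, the relative jump $1-x(u-)/x(u)$ at $u\in(a,b]$ is at most $(x(u)-x(u-))/x(a)$; summing gives \eqref{eq:small}. Let $x$ have no relative jump equal to $\eta$, and let $x_l\to x$ in $D[a,b]$ be positive nondecreasing paths, with time changes $\gamma_l$. As $x_l\circ\gamma_l\to x$ uniformly and $x\ge x(a)>0$, the relative jump of $x_l\circ\gamma_l$ at $u$ converges to that of $x$ uniformly in $u\in(a,b]$. Only finitely many relative jumps of $x$ exceed $\eta/2$, so none lies in $(\eta-\epsilon,\eta+\epsilon)$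 for some $\epsilon>0$. Hence for large $l$ the relative jumps $\ge\eta$ of $x_l$ correspond in order, through $\gamma_l$, to those of $x$, and their sizes converge. The continuous mapping theorem and Proposition~\ref{prop:process} conclude.
\end{proof}

\section{Jumps outside the window}\label{sec:tails}

Almost all vertices join $V$ at levels far above the window, so it is essential that these jumps cause no mergers of samples. By Lemma~\ref{lem:rate} we need barriers $g\le S$ valid with high probability over a whole range of $p$. The mean \eqref{eq:mean} suggests them. For $p=(1-\varepsilon)/n$ it behaves like $k-\varepsilon t$, so $S$ is of order $k/\varepsilon$. For $p=(1+\varepsilon)/n$ it behaves like $k+\varepsilon t-t^2/2n$, so $S$ is about $2\varepsilon n$, and any barrier $\gamma\varepsilon n$ with $\gamma>1$ leaves a subcritical remainder. We prove each barrier on a geometric grid and interpolate by monotonicity.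

\begin{proposition}\label{prop:tails}
There is an absolute constant $C$ such that for $\Lambda\ge\sqrt{c/2}$:
\begin{itemize}
\item[(a)] $\limsup_n\mathbb E\big[1\wedge\sum_{\lambda_i\le-\Lambda}\theta_i^2\big]\le\frac C{c\Lambda}$;
\item[(b)] $\limsup_n\mathbb P\big(\sum_{\Lambda<\lambda_i\le\Lambda'}\theta_i^2>y\big)\le\frac C{c\Lambda}+\frac C{\Lambda^3y}$ for all $\Lambda'>\Lambda$, $y>0$;
\item[(c)] $\limsup_n\mathbb E\big[1\wedge\sum_{\lambda_i>\Lambda}\theta_i^2\big]\le\frac C{c\Lambda}+\frac C{\Lambda^3}$.
\end{itemize}
\end{proposition}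

\begin{proof}
Let $\varepsilon_0=\Lambda n^{-1/3}$, so $p_{\pm\Lambda}=(1\pm\varepsilon_0)/n$. For large $n$, $\frac c2n^{1/3}\le k\le2cn^{1/3}$, and so $k\varepsilon_0\ge c\Lambda/2$.

\emph{(a) Below the window.} Let $p=(1-\varepsilon)/n$, $\varepsilon\in[\varepsilon_0,\frac14]$, and $t\le t_0:=k/(4\varepsilon)$. Then $t_0\le k/(4\varepsilon_0)=O(n^{2/3})$, so $pt\le\frac14$ for large $n$. The upper bound on $k$ and $\Lambda^2\ge c/2$ give $\frac{t^2}{2n}\le\frac{k^2}{32\Lambda^2n^{1/3}}\le\frac{kc}{16\Lambda^2}\le\frac k8$. By \eqref{eq:mean},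
\[
k+\mathbb EN_t-t\ge\tfrac34k-\varepsilon t-\tfrac{t^2}{2n}\ge\tfrac38k,
\]
and by \eqref{eq:Slaw}, \eqref{eq:doob}, $\mathbb P(S(p)\le t_0)\le\frac43t_0\,(3k/8)^{-2}\le\frac3{k\varepsilon}$. Sum over $\varepsilon_j=2^j\varepsilon_0\le\frac14$: with probability at least $1-\frac6{k\varepsilon_0}\ge1-\frac{12}{c\Lambda}$ we have $S((1-\varepsilon_j)/n)>k/(4\varepsilon_j)$ for all $j$. On this event $S((1-\varepsilon)/n)\ge k/(8\varepsilon)$ for all $\varepsilon\in[\varepsilon_0,1]$: either some $\varepsilon_j$ lies in $[\varepsilon,2\varepsilon]$ and monotonicity applies, or $\varepsilon>\frac18$ and $S\ge k$ suffices. The barrier is continuous, so it also holds for left limits $S(p-)$. Lemma~\ref{lem:rate} with $g=k/(8\varepsilon)$, $d=\varepsilon$, $dp=d\varepsilon/n$ gives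
\[
\mathbb E\Big[1\wedge\sum_{\lambda_i\le-\Lambda}\theta_i^2\Big]\le\frac{12}{c\Lambda}+\int_{\varepsilon_0}^1\frac{8\varepsilon}{k}\cdot\frac{2}{\varepsilon^{3}}\,d\varepsilon\le\frac{12}{c\Lambda}+\frac{16}{k\varepsilon_0}\le\frac{44}{c\Lambda}.
\]

\emph{(b) Just above the window.} Let $p=(1+\varepsilon)/n$, $\varepsilon\in[\varepsilon_0,0.1]$, and $t\le1.5\,\varepsilon n$. Then $pt\le0.165$, and
\[
k+\mathbb EN_t-t\ge\tfrac34k+\varepsilon t-\tfrac{(1+\varepsilon)^2t^2}{2n}\ge\tfrac k2+\varepsilon t\,(1-0.75\cdot1.21)\ge\tfrac k2+\tfrac{\varepsilon t}{12}.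
\]
One application of \eqref{eq:doob} would waste the growth of this bound, so we split the range of $t$ dyadically. For $\tau\le1.5\,\varepsilon n$ we have $np\tau/(1-p\tau)\le2\tau$. On $t\le k/\varepsilon$ take $y=k/2$; on $2^jk/\varepsilon<t\le2^{j+1}k/\varepsilon$, $j\ge0$, take $y=2^jk/12$. With all ranges cut at $1.5\,\varepsilon n$,
\[
\mathbb P(S(p)<1.5\,\varepsilon n)\le\frac{2k/\varepsilon}{k^2/4}+\sum_{j\ge0}\frac{2^{j+2}k/\varepsilon}{4^jk^2/144}=\frac8{k\varepsilon}+\sum_{j\ge0}\frac{576\cdot2^{-j}}{k\varepsilon}=\frac{1160}{k\varepsilon}.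
\]
Sum over $\varepsilon_j=(1.1)^j\varepsilon_0\le0.1$, where $\sum_j1/\varepsilon_j\le11/\varepsilon_0$. Every $\varepsilon\in[\varepsilon_0,0.1]$ lies in some $[\varepsilon_j,1.1\varepsilon_j)$ and $1.5/1.1>1.3$, so the event
\[
\mathcal G=\big\{S((1+\varepsilon)/n)\ge1.3\,\varepsilon n\ \text{ for all }\varepsilon\in[\varepsilon_0,0.1]\big\}
\]
has probability at least $1-C/(c\Lambda)$. With $g=1.3\,\varepsilon n$ we have $(n-g)p=(1-1.3\varepsilon)(1+\varepsilon)\le1-0.3\varepsilon$, so Lemma~\ref{lem:rate} with $d=0.3\varepsilon$ gives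
\begin{equation}\label{eq:above}
\mathbb E\sum_{p_\Lambda<u_i\le1.1/n}\mathbf 1\{S(u_i-)\ge g(u_i)\}\,\theta_i^2\le\int_{\varepsilon_0}^{0.1}\frac{2}{1.3\,\varepsilon\,(0.3\varepsilon)^3}\,\frac{d\varepsilon}n\le\frac C{n\varepsilon_0^3}=\frac C{\Lambda^3}.
\end{equation}
On $\mathcal G$ all indicators equal $1$. Since $p_{\Lambda'}\le1.1/n$ for large $n$, Markov's inequality gives (b).

\emph{(c) The supercritical range.} On $\mathcal G$, $S(1.1/n)\ge0.13n$. For $p=\mu/n$ the mean \eqref{eq:mean} is at least $nF(t)-t\ge nf_\mu(t/n)$, where $f_\mu(x)=1-e^{-\mu x}-x$. For $\mu>1$ this function is strictly concave with $f_\mu(0)=0<f'_\mu(0)$ and $f_\mu(1)<0$. So it has a unique positive zero $y(\mu)\in(0,1)$, it is positive on $(0,y(\mu))$, and $f'_\mu(y(\mu))<0$, which reads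
\[
\mu(1-y(\mu))<1 .
\]
This is the subcriticality of the remainder. The function $y$ is continuous (implicit function theorem), increasing with $y(\mu)\to1$ (since $f_\mu(x)\uparrow1-x$ as $\mu\uparrow\infty$), and $y(1.1)>0.16$ because $f_{1.1}(x)\ge x(0.1-0.605x)$.

Fix $\mu\ge1.1$ and $0.13<x<y(\mu)$. On $0.13n\le t\le xn$ the mean is at least $\gamma n$ for some $\gamma>0$, and $F/(1-F)\le(1-\mu/n)^{-n}$ is bounded for $t\le n$. The first bound in \eqref{eq:doob} gives
\begin{equation}\label{eq:lln}
\mathbb P\big(0.13n\le S(\mu/n)<xn\big)=O(1/n).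
\end{equation}
Fix $\delta\in(0,\frac12)$ and $\bar\mu\ge2$ with $y(\bar\mu)>1-\delta$. Choose $\kappa\in(0,1)$ so small that $\mu(1-y(\mu))\le1-3\kappa$ on $[1.1,\bar\mu]$ and that $\rho=\kappa/\bar\mu$ satisfies $\rho<0.03$ and $y(\bar\mu)-\rho\ge1-\delta$. Let $1.1=\mu_0<\dots<\mu_l=\bar\mu$ have mesh at most $\kappa$, and $x_j=y(\mu_j)-\rho>0.13$. By \eqref{eq:lln}, on $\mathcal G$ and outside an event of probability $o(1)$, $S(\mu_j/n)\ge x_jn$ for all $j$. On this event the barrier $g(p)=x_jn$ for $np\in(\mu_j,\mu_{j+1}]$ holds for $S(p-)$, and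
\[
(n-g(p))p\le(1-x_j)\mu_{j+1}\le\mu_j(1-y(\mu_j))+\kappa+\rho\bar\mu\le1-\kappa .
\]
Lemma~\ref{lem:rate} bounds the expected contribution of $(1.1/n,\bar\mu/n]$ by $\frac1{0.13\kappa^3}\cdot\frac{2\bar\mu}n\to0$. Finally $S(\bar\mu/n)\ge(1-\delta)n$ on this event, so the later jumps satisfy $\sum|A_i|\le\delta n$ and $|V_i|\ge n/2$, whence $\sum_{u_i>\bar\mu/n}\theta_i^2\le(\sum\theta_i)^2\le4\delta^2$. Together with \eqref{eq:above}, the $\limsup$ in (c) is at most $\frac C{c\Lambda}+\frac C{\Lambda^3}+4\delta^2$. Let $\delta\to0$.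
\end{proof}

\section{The limiting partition}\label{sec:limit}

\begin{lemma}\label{lem:Pc}
\begin{itemize}
\item[(a)] For $\Lambda\ge\sqrt{c/2}$ and $y>0$, $\ \mathbb P\big(\sum_{\mathcal P_c^{>\Lambda}}\theta^2>y\big)\le\frac C{c\Lambda}+\frac C{\Lambda^3y}$.
\item[(b)] A.s.\ $\sum_{\mathcal P_c}\theta^2<\infty$.
\item[(c)] A.s.\ $\sum_{\mathcal P_c^{\le0}}\theta=\infty$, while $\sum\theta<\infty$ over each bounded window of $\lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The lists whose squared entries sum to more than $y$ form an open set. By Corollary~\ref{cor:jumps} and the portmanteau theorem, Proposition~\ref{prop:tails}(b) bounds the probability that $\mathcal L_{\Lambda,\Lambda',\eta}(\mathcal P_c)$ lies in it. Let $\Lambda'\uparrow\infty$ and $\eta\downarrow0$ along admissible values.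

(b) The same argument with Proposition~\ref{prop:tails}(a) and Markov's inequality gives $\mathbb P(\sum_{\mathcal P_c^{\le-\Lambda}}\theta^2>\frac12)\le\frac{2C}{c\Lambda}$. Over a bounded window $\sum\theta^2\le\sum\theta<\infty$ by \eqref{eq:small}. So the events $\{\sum_{\mathcal P_c^{>\Lambda}}\theta^2=\infty\}$ and $\{\sum_{\mathcal P_c^{\le-\Lambda}}\theta^2=\infty\}$ do not depend on $\Lambda$, and their probabilities are $O(1/\Lambda)$, hence $0$.

(c) By Lemma~\ref{lem:X}(c) with $b=0$, $a\to-\infty$ and $X_c(-\infty)=0$, the sum of $-\log(1-\theta)$ over $\mathcal P_c^{\le0}$ diverges. By (b) only finitely many $\theta$ exceed $\frac12$, and $-\log(1-\theta)\le2\theta$ for the others.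
\end{proof}

\begin{proposition}\label{prop:blocks}
A.s.\ $\Pi(\mathcal P_c)$ has infinitely many blocks and no singletons. Hence its ranked frequencies all lie in $(0,1)$ and sum to $1$.
\end{proposition}

\begin{proof}
\emph{Step 1: for fixed $\lambda_0$, $\Pi(\mathcal P_c^{>\lambda_0})$ has infinitely many blocks.} We look for many integers that survive as singletons down to $\lambda_0$. Cut at a high level $\Lambda$ and consider $1,\dots,R$. Above $\Lambda$ no two of them merge if $R^2\Lambda^{-3}$ is small, by Lemma~\ref{lem:Pc}(a). Between $\lambda_0$ and $\Lambda$ each avoids all coins with probability $X_c(\lambda_0)/X_c(\Lambda)$, of order $1/\Lambda$. So any $R$ with $\Lambda\ll R\ll\Lambda^{3/2}$ will do; this is why the $\Lambda^{-3}$ in Proposition~\ref{prop:tails}(b) is needed.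

Let $\Lambda>\max(\lambda_0,1)$ and $R=\lceil\Lambda^{5/4}\rceil$. If no two of $1,\dots,R$ have a joint coin $1$ at a point with $\lambda>\Lambda$, then every $j\le R$ with no coin $1$ at points with $\lambda\in(\lambda_0,\Lambda]$ is a singleton of $\Pi^R(\mathcal P_c^{>\lambda_0})$, because a singleton merges only at a point where its own coin is $1$. Given $\mathcal P_c$, a joint coin above $\Lambda$ has probability at most $R^2\sum_{\mathcal P_c^{>\Lambda}}\theta^2$, and by Lemma~\ref{lem:X}(c) the number of such $j$ is $\operatorname{Bin}(R,q)$ with $q=X_c(\lambda_0)/X_c(\Lambda)$. By Lemma~\ref{lem:Pc}(a) with $y=\Lambda^{-11/4}$, we have $R^2\sum_{\mathcal P_c^{>\Lambda}}\theta^2\le4\Lambda^{-1/4}$ with probability tending to $1$ as $\Lambda\to\infty$. Also $X_c(\Lambda)\le4\Lambda$ if $c+B_{4\Lambda}-4\Lambda^2<0$, which has probability tending to $1$, and then $Rq\ge\frac14\Lambda^{1/4}X_c(\lambda_0)\to\infty$. By Chebyshev's inequality $\mathbb P(\operatorname{Bin}(R,q)<Rq/2)\le4/(Rq)$. So for every $m$ the probability that $\Pi^R(\mathcal P_c^{>\lambda_0})$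 has fewer than $m$ blocks tends to $0$.

\emph{Step 2: $\Pi(\mathcal P_c)$ has infinitely many blocks.} By Step 1 and Lemma~\ref{lem:merge}(e), given $\mathcal P_c$ the partition induced on the labels $1,2,\dots$ of the blocks of $\Pi(\mathcal P_c^{>\lambda_0})$ has the law of $\Pi(\mathcal P_c^{\le\lambda_0})$. By Lemma~\ref{lem:merge}(c) with $\mathcal Q=\emptyset$, the labels $1,\dots,m$ stay in distinct blocks except with probability at most $\mathbb E[1\wedge\binom m2\sum_{\mathcal P_c^{\le\lambda_0}}\theta^2]$, which tends to $0$ as $\lambda_0\to-\infty$ by Lemma~\ref{lem:Pc}(b). So there are a.s.\ at least $m$ blocks, for every $m$.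

\emph{Step 3: no singletons.} We cut at $\lambda_0=0$, so that each label has a first coin $1$ in the order of processing. By Step 1 and Lemma~\ref{lem:merge}(e) it suffices to show that $1$ is not a singleton of $\Pi(\mathcal P_c^{\le0})$: then the integer $1$, which lies in the block labeled $1$, is not a singleton of $\Pi(\mathcal P_c)$, and by exchangeability no integer is. Condition on $\mathcal P_c$. By Lemma~\ref{lem:Pc}(c) and the two Borel--Cantelli lemmas, each $j$ has coin $1$ at infinitely many points of $\mathcal P_c^{\le0}$ but at finitely many in each bounded window; let $z_j$ be the one with largest $\lambda$. Until $z_j$ is processed, $j$ is a singleton. So if $z_j=z_1$ for some $j\ne1$, then $1$ and $j$ merge at that point. The $z_j$ are i.i.d.\ with values in a countable set, so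
\[
\mathbb P(z_j\ne z_1\text{ for }2\le j\le N\mid\mathcal P_c)=\sum_z\mathbb P(z_1=z\mid\mathcal P_c)\big(1-\mathbb P(z_1=z\mid\mathcal P_c)\big)^{N-1}\to0
\]
as $N\to\infty$, by dominated convergence.

By Kingman's theorem all blocks have positive frequency and the frequencies sum to $1$. There are infinitely many blocks, so all ranked frequencies lie in $(0,1)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

The assertions about $\mathcal P_c$ and $L_\infty(c)$ are Lemma~\ref{lem:Pc}(b) and Proposition~\ref{prop:blocks}. It remains to prove convergence.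

\emph{Step 1: $\mathbb E\mu_r(\mathcal P^{(n)})\to\mathbb E\mu_r(\mathcal P_c)$ for each $r\ge2$.} Let $\mathcal P[\Lambda,\eta]$ denote the points of $\mathcal P$ with $\lambda\in(-\Lambda,\Lambda]$ and $\theta\ge\eta$. By Lemma~\ref{lem:merge}(b), for a finite set $\mu_r$ depends only on the ordered list of $\theta$'s and, for fixed length, each probability is a polynomial in the entries. So $\mu_r$ is a bounded continuous function on $\bigsqcup_l[0,1]^l$, and Corollary~\ref{cor:jumps} gives $\mathbb E\mu_r(\mathcal P^{(n)}[\Lambda,\eta])\to\mathbb E\mu_r(\mathcal P_c[\Lambda,\eta])$ for admissible $\eta$. By Lemma~\ref{lem:merge}(c) and \eqref{eq:small}, the total variation distance between $\mathbb E\mu_r(\mathcal P^{(n)})$ and $\mathbb E\mu_r(\mathcal P^{(n)}[\Lambda,\eta])$ is at most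
\[
\binom r2\Big(\mathbb E\Big[1\wedge\sum_{\lambda_i\le-\Lambda}\theta_i^2\Big]+\mathbb E\Big[1\wedge\sum_{\lambda_i>\Lambda}\theta_i^2\Big]+\mathbb E\Big[1\wedge\eta\,\frac{X^{(n)}(\Lambda)}{X^{(n)}(-\Lambda)}\Big]\Big).
\]
The ratio in the last term converges in law to a finite variable (Proposition~\ref{prop:process}), so by Proposition~\ref{prop:tails} the $\limsup_n$ of this bound tends to $0$ as $\eta\to0$ and then $\Lambda\to\infty$. In the same limit $\mu_r(\mathcal P_c[\Lambda,\eta])\to\mu_r(\mathcal P_c)$ a.s., by Lemma~\ref{lem:merge}(c) and $\sum_{\mathcal P_c}\theta^2<\infty$.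

\emph{Step 2: from samples to sizes.} By Lemma~\ref{lem:sample} and $k\to\infty$, the law of $T_n^r$ converges to that of $\Pi^r(\mathcal P_c)$. Let $j_1,\dots,j_m\ge2$ have sum $r$, cut $[r]$ into consecutive groups of these sizes, and consider the event that each group lies inside one block. Computing its probability given $F_n$ on one side and by the paintbox on the other,
\begin{equation}\label{eq:moments}
\mathbb E\prod_{a=1}^m\phi_{j_a}\big((L_{n,i}/n)_i\big)\longrightarrow\mathbb E\prod_{a=1}^m\phi_{j_a}\big(L_\infty(c)\big),\qquad\phi_j(\ell)=\sum_i\ell_i^j .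
\end{equation}
For $j\ge2$ the function $\phi_j$ is continuous on $\nabla$, since $\sum_{i>I}\ell_i^j\le\ell_I\le1/I$. The $\phi_j$ separate points: $\phi_2,\phi_3,\dots$ are the moments of order $0,1,\dots$ of the finite measure $\sum_i\ell_i^2\delta_{\ell_i}$ on $[0,1]$, so they determine it, and its mass at $x>0$ is $x^2$ times the multiplicity of $x$ in $\ell$. By the Stone--Weierstrass theorem, linear combinations of $1$ and products of the $\phi_j$ are dense in $C(\nabla)$. Hence $(L_{n,i}/n)_i\to L_\infty(c)$ in law in $\nabla$, which is convergence of finite-dimensional distributions. The law of $L_\infty(c)$ depends only on $c$, and after redefinition on a null set $L_\infty(c)$ takes values in $\Delta_\infty^\downarrow$. \qed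

\section{Proof of Theorem~\ref{thm:comp}(a), (b), (d)}\label{sec:comp}

By the paintbox and Lemma~\ref{lem:merge}(d), and by Section~\ref{sec:main} with $r=2$,
\begin{equation}\label{eq:chi}
\chi(c)=\mathbb E\Big[1-\prod_{\mathcal P_c}(1-\theta^2)\Big]=\lim_n\mathbb E\Big[1-\prod_i(1-\theta_i^2)\Big]=\lim_n\mathbb P(\xi_1,\xi_2\text{ in the same tree}).
\end{equation}

\emph{(a)} By Skorokhod's representation theorem in $\nabla$, take versions converging a.s.\ coordinatewise. All vectors are nonnegative with sum $1$, so Scheff\'e's lemma gives a.s.\ convergence in $\ell^1$. Now let $c_j\to c\in(0,\infty)$. Applying this to $k(n)=\lceil c_jn^{1/3}\rceil$ for each $j$, choose $n_1<n_2<\cdots$ such that, with $k(n_j)=\lceil c_jn_j^{1/3}\rceil$, the law of $(L_{n_j,i}/n_j)_i$ is within $1/j$ of the law of $L_\infty(c_j)$ in the Prokhorov metric on $\ell^1$, and $|k(n_j)n_j^{-1/3}-c_j|\le1/j$. Put $k(n)=\lceil cn^{1/3}\rceil$ for the other $n$. Then $k(n)/n^{1/3}\to c$, so the laws along $(n_j)$ converge to that of $L_\infty(c)$, and hence so do the laws of $L_\infty(c_j)$.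

\emph{(b)} We show that for small $c$ one point of $\mathcal P_c$ has $\theta$ close to $1$: the path $H_c$ makes a very deep minimum near $0$ and then needs a long time to go below it. Use one $B$ for all $c$, write $H_0(x)=B_x/x-x/2$, fix $\eta\in(0,1)$, and let $K_0=1+\max_{[\eta,1]}|H_0|$. Since $\liminf_{x\downarrow0}B_x/x=-\infty$, there is a random rational $x_1\in(0,\eta)$ with $H_0(x_1)<-2K_0$. If $c\le x_1K_0$, then $H_c(x_1)=H_0(x_1)+c/x_1<-K_0$, while $H_c\ge H_0>-K_0$ on $[\eta,1]$. So $-\lambda:=\min_{y\le x}H_c(y)$ does not depend on $x\in[\eta,1]$ and is smaller than $H_c(x)$ there. By Lemma~\ref{lem:X}(b), $X_c(\lambda-)<\eta$ and $X_c(\lambda)>1$, so $\theta>1-\eta$ at this point. By \eqref{eq:chi}, $\chi(c)\ge(1-\eta)^2\,\mathbb P(c\le x_1K_0)\to(1-\eta)^2$ as $c\downarrow0$. Hence $\chi(c)\to1$, and $\sum_iL_{\infty,i}^2\le L_{\infty,1}\le1$ gives $\mathbb E[1-L_{\infty,1}(c)]\to0$.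

\emph{(d)} The ``if'' parts are \eqref{eq:known0} and \eqref{eq:knowninf}. Suppose $k(n)/n^{1/3}\not\to0$. Along a subsequence it converges to some $c\in(0,\infty]$. If $c<\infty$, redefine $k(n)=\lceil cn^{1/3}\rceil\wedge n$ off the subsequence; Theorem~\ref{thm:main} shows that along it $M_n/n$ converges in law to $L_{\infty,1}(c)<1$. If $c=\infty$, redefine $k(n)=\lceil n^{1/2}\rceil$ off the subsequence; by \eqref{eq:knowninf} the limit is $0$. In both cases $M_n/n\not\to1$. Suppose next $k(n)/n^{1/3}\not\to\infty$. Along a subsequence it converges to some $c\in[0,\infty)$. If $c>0$ the limit law is that of $L_{\infty,1}(c)>0$; if $c=0$, redefine $k(n)=1$ off the subsequence, and \eqref{eq:known0} gives the limit $1$. So $M_n/n\not\to0$. \qed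

\section{The two-point function for large $c$: proof of Theorem~\ref{thm:comp}(c)}\label{sec:chi}

On the scale $\lambda=\sqrt c\,\ell$, $x=\sqrt c\,\sigma$, the deterministic terms of $c+B_x+\lambda x-x^2/2$ have order $c$ and $B_x$ has order $c^{1/4}$. So $X_c(\lambda)\approx\sqrt c\,\sigma_0(\ell)$ with $\sigma_0(\ell)=\ell+\sqrt{\ell^2+2}$. When $X^{(n)}(\lambda)=s$, the graph outside $V$ is subcritical with gap about $(s-\lambda)n^{-1/3}$, and Lemma~\ref{lem:rate} suggests that $\sum\theta_i^2$ grows at rate $1/(s(s-\lambda)^3)$ per unit of $\lambda$. This predicts $\chi(c)\approx c^{-3/2}I_0$, where, with $\ell=\sqrt2\sinh w$,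
\[
I_0=\int_{\mathbb R}\frac{d\ell}{\sigma_0(\sigma_0-\ell)^3}=\int_{\mathbb R}\frac{\sqrt2\cosh w\,dw}{\sqrt2\,e^{w}\,2^{3/2}\cosh^3w}=2^{-3/2}\int_{\mathbb R}\frac{\cosh w-\sinh w}{\cosh^2w}\,dw=2^{-3/2}\int_{\mathbb R}\frac{dw}{\cosh w}=2^{-3/2}\pi .
\]
Since the rate is explicit in the discrete model, we work there. Fix $c$, a sequence with $k(n)/n^{1/3}\to c$, and $\Lambda>0$; put $\chi_{n,\Lambda}=\mathbb E[1-\prod_{-\Lambda<\lambda_i\le\Lambda}(1-\theta_i^2)]$. By \eqref{eq:chi} and Proposition~\ref{prop:tails},
\begin{equation}\label{eq:chiwindow}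
\limsup_n\chi_{n,\Lambda}\le\chi(c)\le\limsup_n\chi_{n,\Lambda}+o_\Lambda(1),
\end{equation}
where $o_\Lambda(1)\to0$ as $\Lambda\to\infty$ for fixed $c$.

\subsection{Confining $X^{(n)}$ between two curves}

For $0<\delta\le\frac18$ let $s^\delta_-(\lambda)$ and $s^\delta_+(\lambda)$ be the positive roots of $(1-\delta)c+\lambda x-(\frac12+\delta)x^2$ and $(1+\delta)c+\lambda x-(\frac12-\delta)x^2$. Comparing the quadratics on $x>0$ shows that the roots increase in $\lambda$ and that $s_-^\delta<s_-^{\delta/2}<s_+^{\delta/2}<s_+^\delta$. Explicitly $s_\pm^\delta(\lambda)=\sqrt c\,\sigma_\pm(\lambda/\sqrt c)$ with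
\[
\sigma_-(\ell)=\frac{\ell+\sqrt{\ell^2+2(1+2\delta)(1-\delta)}}{1+2\delta},\qquad\sigma_+(\ell)=\frac{\ell+\sqrt{\ell^2+2(1-2\delta)(1+\delta)}}{1-2\delta}.
\]
Since $(1+2\delta)(1-\delta)\ge1$ and $2\delta\le\frac14$,
\begin{equation}\label{eq:sigma}
\sigma_-\ge\tfrac45\sigma_0,\qquad\sigma_-(\ell)-\ell=\frac{\sqrt{\ell^2+2(1+2\delta)(1-\delta)}-2\delta\ell}{1+2\delta}\ge\frac{1-2\delta}{1+2\delta}\sqrt{\ell^2+2}\ge\tfrac35\big(\sigma_0(\ell)-\ell\big).
\end{equation}
If $|B_x|\le\frac\delta2(c+x^2)$ for all $x$, then $c+B_x+\lambda x-\frac{x^2}2$ lies between the two quadratics with parameter $\delta/2$, so $X_c(\lambda)\in[s_-^{\delta/2}(\lambda),s_+^{\delta/2}(\lambda)]$ for all $\lambda$. By Brownian scaling ($x=\sqrt c\,z$) this fails with probability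
\[
\beta(c)=\mathbb P\Big(\sup_{z\ge0}\frac{|B_z|}{1+z^2}>\frac\delta2\,c^{3/4}\Big)=O_\delta(c^{-9/4})=o(c^{-3/2}),
\]
by Markov's inequality: the supremum is at most $\max_{[0,1]}|B|+\sum_{j\ge0}4^{-j}\max_{[0,2^{j+1}]}|B|$, whose $L^3$ norm is at most $C(1+\sum_j4^{-j}2^{(j+1)/2})$.

Write $s_\pm=s_\pm^\delta$ and $\mathcal E_n=\{X^{(n)}(\lambda)\in[s_-(\lambda),s_+(\lambda)]\text{ for all }|\lambda|\le\Lambda\}$. By uniform continuity choose a grid $-\Lambda=a_0<\dots<a_q=\Lambda$ with $s_-(a_{j+1})<s_-^{\delta/2}(a_j)$ and $s_+^{\delta/2}(a_{j+1})<s_+(a_j)$ for all $j<q$. If $X^{(n)}(a_j)>s_-(a_{j+1})$ and $X^{(n)}(a_{j+1})<s_+(a_j)$ for all $j<q$, then $\mathcal E_n$ holds by monotonicity. These conditions are open, and $X_c$ satisfies them outside an event of probability $\beta(c)$. By Proposition~\ref{prop:process} and the portmanteau theorem,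
\begin{equation}\label{eq:confine}
\limsup_n\mathbb P(\mathcal E_n^c)\le\beta(c).
\end{equation}

\subsection{Upper bound}

Let $\Sigma_n=\sum_{-\Lambda<\lambda_i\le\Lambda}\mathbf 1\{X^{(n)}(\lambda_i-)\ge s_-(\lambda_i)\}\,\theta_i^2$. On $\mathcal E_n$ all indicators equal $1$. Apply Lemma~\ref{lem:rate} with $g(p_\lambda)=s_-(\lambda)n^{2/3}$ and
\[
d(p_\lambda)=1-(n-g(p_\lambda))p_\lambda=(s_-(\lambda)-\lambda)n^{-1/3}+\lambda s_-(\lambda)n^{-2/3}.
\]
By \eqref{eq:sigma}, $s_-(\lambda)-\lambda\ge\frac35\sqrt{2c}$, so $d=(1+o(1))(s_--\lambda)n^{-1/3}$ uniformly on the window. With $dp=n^{-4/3}d\lambda$ the powers of $n$ cancel, and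
\begin{equation}\label{eq:upper}
\limsup_n\mathbb E\Sigma_n\le\int_{\mathbb R}\frac{d\lambda}{s_-(s_--\lambda)^3}=c^{-3/2}I_\delta,\qquad I_\delta=\int_{\mathbb R}\frac{d\ell}{\sigma_-(\sigma_--\ell)^3}.
\end{equation}
Since $1-\prod(1-\theta_i^2)\le1\wedge\sum\theta_i^2$, we have $\chi_{n,\Lambda}\le\mathbb P(\mathcal E_n^c)+\mathbb E\Sigma_n$. By \eqref{eq:chiwindow} with $\Lambda\to\infty$, $\chi(c)\le\beta(c)+c^{-3/2}I_\delta$, so $\limsup_{c\to\infty}c^{3/2}\chi(c)\le I_\delta$. By \eqref{eq:sigma} the integrand of $I_\delta$ is at most a constant times that of $I_0$, so $I_\delta\to I_0$ as $\delta\to0$ by dominated convergence.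

\subsection{Lower bound}

Two losses must be controlled: the difference between $1-\prod(1-\theta_i^2)$ and $\sum\theta_i^2$, and the difference between a cluster and a branching process. Let $L>0$, $\Lambda=L\sqrt c$, $\eta\in(0,1)$, and $\Theta(\lambda)=\prod_{-\Lambda<\lambda_j\le\lambda}(1-\theta_j^2)$, a function of the history $\mathcal H_{p_\lambda}$. Telescoping the product and applying Lemmas~\ref{lem:comp} and~\ref{lem:markov},
\[
\chi_{n,\Lambda}=\mathbb E\sum_{-\Lambda<\lambda_i\le\Lambda}\Theta(\lambda_i-)\,\theta_i^2=\int_{-\Lambda}^\Lambda\mathbb E[\Theta(\lambda)\psi_n(\lambda)]\,d\lambda,\qquad\psi_n(\lambda)=\frac{n^{-4/3}}{1-p_\lambda}\,S\,m\,\mathbb E\Big[\Big(\frac{|C(v)|}{S+|C(v)|}\Big)^2\Big],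
\]
where $S=S(p_\lambda)$ is held fixed in the last expectation, $m=n-S$, and $C(v)$ is a cluster of $G(m,p_\lambda)$; we used $\sum_A|A|f(|A|)=\sum_vf(|C(v)|)$.

Let $h=\lceil n^{2/3}\rceil$. While at most $h$ vertices of $C(v)$ are discovered, at least $m-h$ vertices are undiscovered; testing only $m-h$ of them at each step shows that $|C(v)|$ stochastically dominates $T\wedge h$, where $T$ is the total progeny for offspring $\operatorname{Bin}(m-h,p_\lambda)$. As $a\mapsto(\frac a{S+a})^2$ is increasing, the expectation in $\psi_n$ is at least $\mathbb E(T\wedge h)^2/(S+h)^2$, and $(T\wedge h)^2\ge T^2-T^3/h$, the right side being negative for $T>h$. If $X^{(n)}(\lambda)=s\in[s_-(\lambda),s_+(\lambda)]$ and $|\lambda|\le\Lambda$, the gap is $1-(m-h)p_\lambda=(s+1-\lambda)n^{-1/3}+O(n^{-2/3})$, so Lemma~\ref{lem:gw} gives $\mathbb ET^2\ge(1-o(1))\,n\,(s+1-\lambda)^{-3}$ and $\mathbb ET^3/h\le(1+o(1))\,7n\,(s+1-\lambda)^{-5}$. Hence, uniformly in such $\lambda$ and $s$,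
\[
\psi_n(\lambda)\ge\Psi(s,\lambda)-o(1),\qquad\Psi(s,\lambda)=\frac s{(s+1)^2}\Big[(s+1-\lambda)^{-3}-7(s+1-\lambda)^{-5}\Big].
\]
The shift by $1$ and the second term are the price of the truncation; they vanish on the scale $\sqrt c$. Let $\psi^*_c(\lambda)$ be the minimum of $\Psi(s,\lambda)^+$ over $s\in[s_-(\lambda),s_+(\lambda)]$, a continuous function of $\lambda$. On $\mathcal E_n\cap\{\Sigma_n\le\eta\}$ we have, for all $|\lambda|\le\Lambda$, $\Theta(\lambda)\ge1-\Sigma_n\ge1-\eta$ and $\psi_n(\lambda)\ge\psi_c^*(\lambda)-o(1)$, using $\psi_n\ge0$. By \eqref{eq:confine}, \eqref{eq:upper} and Markov's inequality, the complement of this event has $\limsup$ probability at most $\gamma(c)=\beta(c)+c^{-3/2}I_\delta/\eta$, which tends to $0$ as $c\to\infty$. By \eqref{eq:chiwindow},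
\[
\chi(c)\ge(1-\eta)(1-\gamma(c))\int_{-\Lambda}^\Lambda\psi_c^*(\lambda)\,d\lambda=(1-\eta)(1-\gamma(c))\,c^{-3/2}\int_{-L}^Lc^2\psi_c^*(\sqrt c\,\ell)\,d\ell .
\]
On the compact set $|\ell|\le L$, $\sigma_-(\ell)\le\sigma\le\sigma_+(\ell)$, both $\sigma$ and $\sigma-\ell$ are bounded away from $0$, so $c^2\Psi(\sqrt c\,\sigma,\sqrt c\,\ell)\to1/(\sigma(\sigma-\ell)^3)$ uniformly as $c\to\infty$. The limit decreases in $\sigma$, so $c^2\psi_c^*(\sqrt c\,\ell)\to1/(\sigma_+(\sigma_+-\ell)^3)$ uniformly, and
\[
\liminf_{c\to\infty}c^{3/2}\chi(c)\ge(1-\eta)\int_{-L}^L\frac{d\ell}{\sigma_+(\sigma_+-\ell)^3}.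
\]
As $\delta\to0$, $\sigma_+\to\sigma_0$ uniformly on $[-L,L]$; letting then $L\to\infty$ and $\eta\to0$, the right side tends to $I_0$. Thus $\chi(c)\sim2^{-3/2}\pi c^{-3/2}=\pi(2c)^{-3/2}$. Finally $\mathbb EL_{\infty,1}(c)^2\le\chi(c)\to0$. \qed

\begin{thebibliography}{9}

\bibitem{ABB} Louigi Addario-Berry and Jordan Barrett, \emph{Multi-source invasion percolation on the complete graph}, arXiv:2208.06509 (2022).

\bibitem{Aldous} Aldous, \emph{Ann. Probab.} 25 (1997).

\bibitem{Billingsley} Billingsley, \emph{Convergence of Probability Measures}, 2nd ed.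

\bibitem{EK} Ethier and Kurtz, \emph{Markov Processes}.

\bibitem{Kingman} Kingman, \emph{J. London Math. Soc.} 18 (1978).

\end{thebibliography}
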